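# Counting the maximal ideals of the infinite Hecke algebra at a root of unity

## 1. Hecke algebras, their direct limit, and the number $e$

Throughout, $\mathbb F$ is a field of characteristic $p\ge 0$ and $q\in\mathbb F^\times$.

**Definition (the number $e$).** Assume that $1+q+\dots+q^{e-1}=0$ for some integer $e>1$, and let $e$ be the smallest such integer. Then $q^e-1=(q-1)(1+q+\dots+q^{e-1})=0$. Either $q=1$ and $e=p>0$, or $q\ne1$ and $q$ is a primitive $e$-th root of $1$.

*Example.* $e=2$ means exactly $q=-1$. If $p=2$ this forces $q=1$; if $p\neq2$ then $q=-1\ne1$.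

**Definition (the scalars $\langle k\rangle$ and $\delta_k$).** For an integer $k\ge0$ put $\langle k\rangle=1+q^{-1}+\dots+q^{-(k-1)}$, so $\langle 0\rangle=0$ and
$$\langle a+b\rangle=\langle a\rangle+q^{-a}\langle b\rangle .\tag{1}$$
Since $\langle k\rangle=q^{-(k-1)}(1+q+\dots+q^{k-1})$ for $k\ge 1$, we have $\langle e\rangle=0$ and $\langle k\rangle\ne0$ for $1\le k\le e-1$. By (1), $\langle k+e\rangle=\langle e\rangle+q^{-e}\langle k\rangle=\langle k\rangle$. So $\langle k\rangle\in\mathbb F$ depends only on $k$ modulo $e$, and we write $\delta_k=\langle k\rangle$ for $k\in\mathbb Z/e$. Also $q^k$ makes sense for $k\in\mathbb Z/e$. Taking representatives $k\ge j\ge0$ in (1),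
$$\delta_k-\delta_j=q^{-j}\delta_{k-j},\qquad\text{which is }0\text{ if and only if }k\equiv j \pmod e.\tag{2}$$

*Example.* For $q=1$, $e=p$, we get $\delta_k=k$. For $e=2$: $\delta_0=0$, $\delta_1=1$.

**Definition (Hecke algebra).** Let $R$ be a commutative ring and $q\in R^\times$. The algebra $H_n=H_n(R)$ is generated by $T_1,\dots,T_{n-1}$ with relations
$$(T_i-q)(T_i+1)=0,\quad T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1},\quad T_iT_j=T_jT_i\ (|i-j|>1),$$
and $H_0=H_1=R$. Thus $T_i^2=(q-1)T_i+q$, and $T_i$ is invertible with $T_i^{-1}=q^{-1}(T_i-(q-1))$. When no ring is named, $R=\mathbb F$.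

*Example.* If $q=1$ then $H_n=RS_n$. The algebra $H_2$ is $R[T_1]$ with $T_1^2=(q-1)T_1+q$. If $q=-1$, then $(T_1+1)^2=0$, so over $\mathbb F$ we have $H_2\cong\mathbb F[X]/(X^2)$ with $X=T_1+1$.

We use the textbook basis theorem. With $s_i=(i\ \,i+1)$ and $\ell$ the length function on $S_n$, the element $T_w=T_{i_1}\cdots T_{i_\ell}$ does not depend on the reduced expression $w=s_{i_1}\cdots s_{i_\ell}$, the $T_w$ $(w\in S_n)$ form an $R$-basis of $H_n$, and $T_vT_w=T_{vw}$ whenever $\ell(vw)=\ell(v)+\ell(w)$. In particular $H_n\subseteq H_{n+1}$. We also use that a parabolic subgroup $W$ of $S_n$ has in each right coset $Wd$ a unique element $d$ of minimal length, characterized by $\ell(s_id)>\ell(d)$ for all $s_i\in W$, and that then $\ell(wd)=\ell(w)+\ell(d)$ for $w\in W$.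

Two families of cosets will be needed. The products $s_{m-1}s_{m-2}\cdots s_j$ $(1\le j\le m$; the empty product for $j=m)$ have only one reduced expression, because no braid or commutation move applies to them. So the only $s_i$ that can shorten them from the left is $s_{m-1}$, and they are minimal in their right cosets of $S_{m-1}$. They are $m$ distinct minimal elements and there are $m$ cosets, so they are all the minimal representatives of $S_{m-1}$ in $S_m$. In the same way $1,s_1,s_1s_2,\dots,s_1\cdots s_n$ are the minimal right coset representatives of $\langle s_2,\dots,s_n\rangle$ in $S_{n+1}$. The first family shows that $H_m$ is a free left $H_{m-1}$-module on $1$ and $T_{m-1}T_{m-2}\cdots T_j$ $(1\le j\le m-1)$; hence $H_m=H_{m-1}+H_{m-1}T_{m-1}H_{m-1}$.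

**Definition (the algebra $H_\infty$).** $H_\infty=\varinjlim H_n=\bigcup_nH_n$. An *ideal* is a two-sided ideal, and a *maximal ideal* is a maximal proper two-sided ideal.

*Example.* There are characters $\varepsilon:T_i\mapsto-1$ and $\chi:T_i\mapsto q$ of $H_\infty$. Their kernels have codimension one, so they are maximal ideals. They coincide if and only if $q=-1$, that is, $e=2$. For $q=1$ the algebra $H_\infty$ is the group algebra $\mathbb FS_\infty$ of the finitary symmetric group, and $\ker\chi$ is the augmentation ideal.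

**Definition (shift).** $\mathrm{sh}_r:H_n\to H_{n+r}$ is the algebra homomorphism $T_i\mapsto T_{i+r}$. Its image $\mathrm{sh}_r(H_b)$ is generated by $T_{r+1},\dots,T_{r+b-1}$, so it commutes with $H_r$.

*Example.* $\mathrm{sh}_2(T_1)=T_3$, which commutes with $H_2$. For $q=1$, $\mathrm{sh}_r$ moves a permutation of $\{1,\dots,n\}$ to the points $\{r+1,\dots,r+n\}$, and a permutation of the points conjugates one to the other. The same holds for all $q$:

**Lemma 1.** For $n,r$ there is an invertible $u\in H_{n+r}$ with $uxu^{-1}=\mathrm{sh}_r(x)$ for all $x\in H_n$. Hence for every ideal $I$ of $H_\infty$ and $x\in H_n$: $x\in I$ if and only if $\mathrm{sh}_r(x)\in I$.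

*Proof.* For $r=1$ take $u=T_1\cdots T_n$. If $i<n$, then $T_i$ commutes with $T_{i+2},\dots,T_n$, so
$$uT_i=T_1\cdots T_{i-1}(T_iT_{i+1}T_i)T_{i+2}\cdots T_n=T_1\cdots T_{i-1}\,T_{i+1}T_iT_{i+1}\,T_{i+2}\cdots T_n=T_{i+1}u,$$
since $T_{i+1}$ commutes with $T_1,\dots,T_{i-1}$. As the $T_i$ generate $H_n$, the case $r=1$ follows. In general $\mathrm{sh}_r$ is $\mathrm{sh}_1$ applied $r$ times, and the product of the $r$ conjugating elements works. $\square$

**Definition (antisymmetrizer).** $y_n=\sum_{w\in S_n}(-q)^{-\ell(w)}T_w\in H_n$, with $y_0=y_1=1$.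

*Example.* $y_2=1-q^{-1}T_1$ and $y_3=1-q^{-1}(T_1+T_2)+q^{-2}(T_1T_2+T_2T_1)-q^{-3}T_1T_2T_1$.

If $\ell(s_iw)>\ell(w)$, then
$$T_i\,(T_w-q^{-1}T_{s_iw})=T_{s_iw}-q^{-1}\big((q-1)T_{s_iw}+qT_w\big)=-(T_w-q^{-1}T_{s_iw}).$$
Pairing $w$ with $s_iw$ gives $T_iy_n=-y_n$ for $i<n$; pairing $w$ with $ws_i$ gives $y_nT_i=-y_n$. Hence
$$hy_n=y_nh=\varepsilon(h)\,y_n\qquad(h\in H_n).\tag{3}$$

## 2. How many maximal ideals at $q=-1$ in positive characteristic?

Here is the problem. It is stated in Kevin Coulembier, "Maximal ideals in the finitary symmetric group algebra in characteristic two", arXiv:2608.18782 (2026). The following facts are listed as known.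

- If $e>2$, there are precisely $e-1$ maximal ideals in $H_\infty$.
- If $\mathrm{char}(\mathbb F)=0$ and $e=2$, there is precisely one.
- If $\mathrm{char}(\mathbb F)=2$ and $e=2$, then $q=1$, and $\mathbb FS_\infty$ has precisely two.
- If $\mathrm{char}(\mathbb F)>0$ and $e=2$, there are at least two.

**Conjecture.** If $\mathrm{char}(\mathbb F)>0$ and $e=2$, there are precisely two maximal ideals in $H_\infty$.

We prove the conjecture. In fact the proof will list all maximal ideals for every $e$ and every characteristic, and it uses none of the four facts.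

Let us see what can be said by hand about a maximal ideal $I$. Suppose first that $I\ne\ker\varepsilon$. Both ideals are maximal, so $I+\ker\varepsilon=H_\infty$, and there is $z\in I\cap H_n$, for some $n$, with $\varepsilon(z)=1$. By (3), $y_n=zy_n\in I$. Since $y_1=1\notin I$, there is a $k\ge1$ with
$$y_{k+1}\in I,\qquad y_k\notin I .\tag{4}$$
So every maximal ideal other than $\ker\varepsilon$ has such an index $k$. If $k=1$, then $1-q^{-1}T_1\in I$, so $T_1-q\in I$; by Lemma 1 all $T_i-q$ lie in $I$, so $I\supseteq \ker\chi$ and $I=\ker\chi$. For $e=2$ this is $\ker\varepsilon$ again, which was excluded. Thus for $e=2$ the first case with something to do is $k=2$.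

A sensible first attempt is to work level by level. The ideal $I$ is the union of the ideals $I\cap H_n$ of the finite-dimensional algebras $H_n$, so one tries to choose compatible *maximal* ideals of the $H_n$. At $q=-1$ this stops at level $2$. The only proper ideals of $H_2\cong\mathbb F[X]/(X^2)$, $X=T_1+1$, are $0$ and $(X)$. If $T_1+1\in I$, then by Lemma 1 all $T_i+1\in I$, so $I=\ker\varepsilon$. Therefore every maximal ideal $I\ne\ker\varepsilon$ satisfies $I\cap H_2=0$, which is not a maximal ideal of $H_2$. The intersections $I\cap H_n$ have to be described in some other way. We describe them as radicals of bilinear forms, and the forms are produced by the index $k$ in (4).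

## 3. Far-apart factors and a primeness property

The purpose of this section is one tool: from a product of two factors living on disjoint sets of strands, a maximal ideal lets us cancel one.

**Lemma 2.** Let $I$ be a maximal ideal of $H_\infty$, $x\in H_a$, $y\in H_b$, and $x\,\mathrm{sh}_a(y)\in I$. Then $x\in I$ or $y\in I$.

*Proof.* **Step 1: the size of the shift does not matter.** Let $z\in H_n$ and $N\ge n$. By Lemma 1 there is an invertible $u'$ with $u'vu'^{-1}=\mathrm{sh}_{N-n}(v)$ for $v\in H_b$. The element $\mathrm{sh}_n(u')$ commutes with $H_n$ and conjugates $\mathrm{sh}_n(y)$ to $\mathrm{sh}_n(\mathrm{sh}_{N-n}(y))=\mathrm{sh}_N(y)$. So it conjugates $z\,\mathrm{sh}_n(y)$ to $z\,\mathrm{sh}_N(y)$, and whether $z\,\mathrm{sh}_N(y)\in I$ is the same for all $N\ge n$.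

**Step 2: build an ideal and use maximality.** Let $K$ be the set of $z\in H_\infty$ with $z\,\mathrm{sh}_N(y)\in I$ for all large $N$. It is closed under sums. If $z\in K$, $g\in H_\infty$ and $N$ is large, then $gz\,\mathrm{sh}_N(y)\in I$, and $zg\,\mathrm{sh}_N(y)=z\,\mathrm{sh}_N(y)\,g\in I$ because $\mathrm{sh}_N(y)$ commutes with $g$. So $K$ is an ideal, and it contains $I$. If $y\notin I$, then $\mathrm{sh}_N(y)\notin I$ for all $N$ by Lemma 1, so $1\notin K$ and $K=I$ by maximality. By Step 1, $x\in K$. Hence $x\in I$. $\square$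

## 4. Partial traces $E_m$ and the ideals $M_k$

We construct a family of trace functions $\theta_m^\delta$ on the $H_m$, one for each scalar $\delta$; their radicals give the candidates for maximal ideals. Lemmas 3 and 4 hold over any commutative ring $R$ with $q\in R^\times$, for any $\delta\in R$.

**Lemma 3.** For $m\ge2$ there is a unique $(H_{m-1},H_{m-1})$-bimodule map $E_m=E_m^\delta:H_m\to H_{m-1}$ with
$$E_m(a)=\delta a,\qquad E_m(aT_{m-1}b)=q\,ab\qquad(a,b\in H_{m-1}).$$

*Proof.* Uniqueness is clear from $H_m=H_{m-1}+H_{m-1}T_{m-1}H_{m-1}$. For existence, let $E_m$ be the left $H_{m-1}$-linear map with $E_m(1)=\delta$ and $E_m(T_{m-1}T_{m-2}\cdots T_j)=q\,T_{m-2}\cdots T_j$ $(1\le j\le m-1)$. Given $b\in H_{m-1}$, write $b=\sum_{j=1}^{m-1}b_jT_{m-2}\cdots T_j$ with $b_j\in H_{m-2}$. The $b_j$ commute with $T_{m-1}$, so $aT_{m-1}b=\sum_jab_jT_{m-1}T_{m-2}\cdots T_j$ and $E_m(aT_{m-1}b)=\sum_j q\,ab_jT_{m-2}\cdots T_j=q\,ab$. Both formulas are compatible with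 right multiplication by $H_{m-1}$, and the elements $a$, $aT_{m-1}b$ span $H_m$, so $E_m$ is right linear. $\square$

**Definition.** $\theta_m=\theta_m^\delta=E_2E_3\cdots E_m:H_m\to H_1=R$, and $\theta_1=\mathrm{id}$.

*Example 1.* $\theta_2(1)=\delta$, $\theta_2(T_1)=q$. On $H_3$: $1\mapsto\delta^2$, $T_1,T_2\mapsto q\delta$, and $T_1T_2,T_2T_1\mapsto q^2$.

*Example 2.* Let $q=1$. Then $\theta_m(w)=\delta^{c(w)-1}$ for $w\in S_m$, where $c(w)$ is the number of cycles of $w$ on $\{1,\dots,m\}$, fixed points included. Indeed, if $w\in S_{m-1}$, then $E_m(w)=\delta w$, and $w$ has one cycle fewer on $\{1,\dots,m-1\}$. If $w=as_{m-1}b$ with $a,b\in S_{m-1}$, then $E_m(w)=ab$. Here $w$ is conjugate to $(ba)s_{m-1}$, and multiplying $ba$ by $(m-1\ \,m)$ merges the fixed point $m$ of $ba$ into the cycle of $m-1$. So $c(w)$ equals the number of cycles of $ba$, hence of its conjugate $ab$, on $\{1,\dots,m-1\}$. Now induct on $m$.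

**Lemma 4.** $\theta_m(xy)=\theta_m(yx)$ for all $x,y\in H_m$.

*Proof.* Induct on $m$. For $m\le2$ the algebra is commutative. Let $m\ge3$. The set of $x$ with $\theta_m(xh)=\theta_m(hx)$ for all $h\in H_m$ is closed under sums and products, so it suffices to take $x\in H_{m-1}$ and $x=t:=T_{m-1}$.

**Step 1: $x\in H_{m-1}$.** By bilinearity of $E_m$ and induction, $\theta_m(xh)=\theta_{m-1}(xE_m(h))=\theta_{m-1}(E_m(h)x)=\theta_m(hx)$.

**Step 2: $x=t$.** Put $G=E_{m-1}E_m$. Since $\theta_m=\theta_{m-2}G$, it suffices that $G(th)=G(ht)$. Put $s=T_{m-2}$ and $\tau=E_m(t^2)=E_{m-1}(s^2)=(q-1)q+q\delta$. If $h\in H_{m-1}$, then $E_m(th)=qh=E_m(ht)$. Otherwise let $h=atb$ with $a,b\in H_{m-1}$; by linearity each of $a,b$ lies in $H_{m-2}$ or has the form $a_1sa_2$, $b_1sb_2$ with $a_i,b_i\in H_{m-2}$. Recall that $t$ commutes with $H_{m-2}$ and $tst=sts$.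

If $a,b\in H_{m-2}$, then $tatb=t^2ab$ and $atbt=abt^2$, and $G$ gives $\tau\delta\,ab$ for both.

If $a\in H_{m-2}$ and $b=b_1sb_2$, then $tatb=at^2b$, so $E_m(tatb)=\tau\,ab_1sb_2$ and $G(tatb)=\tau q\,ab_1b_2$. On the other side $atbt=ab_1\,tst\,b_2=ab_1\,sts\,b_2$, so $E_m(atbt)=q\,ab_1s^2b_2$ and $G(atbt)=q\tau\,ab_1b_2$.

If $a=a_1sa_2$ and $b\in H_{m-2}$, then $tatb=a_1\,tst\,a_2b=a_1\,sts\,a_2b$, so $E_m(tatb)=q\,a_1s^2a_2b$ and $G(tatb)=q\tau\,a_1a_2b$. On the other side $atbt=at^2b$, so $E_m(atbt)=\tau\,a_1sa_2b$ and $G(atbt)=\tau q\,a_1a_2b$.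

If $a=a_1sa_2$ and $b=b_1sb_2$, put $c=a_2b_1$. Then $tatb=a_1\,tst\,c\,sb_2=a_1\,sts\,c\,sb_2$ and $atbt=a_1sc\,tst\,b_2=a_1sc\,sts\,b_2$, so $E_m(tatb)=q\,a_1s^2csb_2$ and $E_m(atbt)=q\,a_1scs^2b_2$. Substituting $s^2=(q-1)s+q$ and using $E_{m-1}(cs)=E_{m-1}(sc)=qc$, both have image $q\,a_1\big[(q-1)E_{m-1}(scs)+q^2c\big]b_2$ under $E_{m-1}$. $\square$

**Definition (the ideals $M(\delta)$).** Over a field let $\operatorname{rad}\theta_n=\{h\in H_n:\theta_n(xh)=0\text{ for all }x\in H_n\}$, and $M(\delta)=\bigcup_n\operatorname{rad}\theta_n^\delta$.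

Three properties justify this. First, $\operatorname{rad}\theta_n$ is a two-sided ideal of $H_n$: it is clearly a left ideal, and $\theta_n(xhy)=\theta_n(yxh)$ by Lemma 4. Second, the radicals fit together. For $h\in H_n$, $m\ge n$, $x\in H_m$ we have $\theta_m(xh)=\theta_n\big(E_{n+1}\cdots E_m(x)\,h\big)$, so $\operatorname{rad}\theta_n\subseteq\operatorname{rad}\theta_m$. Conversely, for $x\in H_n$ we have $E_{n+1}\cdots E_m(xT_nT_{n+1}\cdots T_{m-1})=q^{m-n}x$. So if $h\in H_n\cap\operatorname{rad}\theta_m$, then $0=\theta_m(xT_n\cdots T_{m-1}h)=q^{m-n}\theta_n(xh)$, and $h\in\operatorname{rad}\theta_n$. Hence $M(\delta)$ is an ideal of $H_\infty$ and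
$$M(\delta)\cap H_n=\operatorname{rad}\theta_n\subseteq\ker\theta_n .\tag{5}$$
It is proper because $\operatorname{rad}\theta_1=0$. Third,
$$E_n\big(M(\delta)\cap H_n\big)\subseteq M(\delta)\qquad(n\ge2),\tag{6}$$
because $\theta_{n-1}(xE_n(h))=\theta_n(xh)$ for $x\in H_{n-1}$.

Over $\mathbb F$ put $M_k=M(\delta_k)$ for $k\in\mathbb Z/e$.

*Example 3.* In the basis $1,T_1$ of $H_2$ the form $(x,h)\mapsto\theta_2(xh)$ has matrix with rows $(\delta,\,q)$ and $(q,\,(q-1)q+q\delta)$ and determinant $q(\delta-1)(\delta+q)$. So $\operatorname{rad}\theta_2\ne0$ exactly for $\delta=1=\delta_1$ and $\delta=-q$. At $e=2$ both values are $\delta_1$, and $M_0\cap H_2=0$, in agreement with Section 2.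

*Example 4 (two of the $M_k$ are known to us).* Let $\delta=1=\delta_1$. Then $\chi(E_m(a))=\chi(a)$ and $\chi(E_m(aT_{m-1}b))=q\chi(ab)=\chi(aT_{m-1}b)$, so $\chi\circ E_m=\chi$, $\theta_m=\chi$ and $M_1=\ker\chi$. Next, $0=\langle e\rangle=\langle e-1\rangle+q^{-(e-1)}=\langle e-1\rangle+q$, so $\delta_{-1}=-q$. For $\delta=-q$ we have $\varepsilon(E_m(a))=-q\,\varepsilon(a)$ and $\varepsilon(E_m(aT_{m-1}b))=q\,\varepsilon(ab)=-q\,\varepsilon(aT_{m-1}b)$. So $\theta_m=(-q)^{m-1}\varepsilon$, and $M_{-1}=\ker\varepsilon$.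

*Example 5 ($p=2$, $q=1$).* Here $\theta_3^0(w)$ is $1$ if $w$ is a $3$-cycle and $0$ otherwise, by Example 2. The element $z=1+(123)+(132)$ lies in $M_0$: for even $x\in S_3$, $xz=z$ contains two $3$-cycles, and for odd $x$, $xz$ is a sum of transpositions, so $\theta_3(xz)=0$ in all cases. But $\chi(z)=3=1$. So $M_0\not\subseteq\ker\chi=M_1$.

We can now state the results.

**Theorem A.** If $e=2$, every maximal ideal of $H_\infty$ is $M_0$ or $M_1$. Hence, if $\mathrm{char}\,\mathbb F>0$ and $e=2$, then $H_\infty$ has precisely two maximal ideals.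

**Theorem B** (any $e$, any characteristic $p\ge0$).

1. Every maximal ideal of $H_\infty$ is one of $M_0,M_1,\dots,M_{e-1}$.
2. $M_1,\dots,M_{e-1}$ are pairwise distinct maximal ideals.
3. $M_0$ is maximal if and only if $e=2$ and $p>0$; in that case $M_0\ne M_1$.

So there are exactly $e-1$ maximal ideals, except that there are exactly $2$ when $e=2$ and $p>0$.

## 5. Sandwiching between shifted antisymmetrizers

Let $I$ have index $k$ as in (4). Take $h\in I\cap H_m$ and multiply it on both sides by elements living on the strands $m,m+1,\dots,m+k-1$. The result stays in $I$. If the elements are chosen well, the result is, modulo $I$, a product $E_m(h)\cdot(\text{shifted }y_k)$, and Lemma 2 cancels the second factor because $y_k\notin I$. So $I$ is closed under $E_m$, with $\delta=\langle k\rangle$ dictated by $k$.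

The smallest instance is $k=2$, $m=2$, $h=T_1$. Multiplying out with $T_2T_1T_2=T_1T_2T_1$ gives
$$(1-q^{-1}T_2)\,T_1\,(1-q^{-1}T_2)=T_1-q^{-1}(T_1T_2+T_2T_1)+q^{-2}T_1T_2T_1=q(1-q^{-1}T_2)-q\,y_3 .$$
Modulo $y_3$ the element $T_1$ has become the scalar $q=E_2(T_1)$ times $\mathrm{sh}_1(y_2)$. In general the right-hand factor is not $y_k$ but the following shorter element.

**Definition.** $c_n=\sum_{j=0}^{n-1}(-q)^{-j}T_1T_2\cdots T_j\in H_n$, so $c_0=0$.

*Example.* $c_1=1$, $c_2=1-q^{-1}T_1=y_2$, $c_3=1-q^{-1}T_1+q^{-2}T_1T_2$.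

We derive four formulas, over a commutative ring $R$ with $q\in R^\times$; the last one needs a field. The coset representatives $1,s_1,\dots,s_1\cdots s_n$ of Section 1 give $y_{n+1}=\mathrm{sh}_1(y_n)\,c_{n+1}$. Splitting off the term $j=0$ gives $c_{n+1}=1-q^{-1}T_1\,\mathrm{sh}_1(c_n)$. Together,
$$\mathrm{sh}_1(y_n)\,T_1\,\mathrm{sh}_1(c_n)=q\,\mathrm{sh}_1(y_n)-q\,y_{n+1}.\tag{7}$$
By (3), $y_nc_n=\varepsilon(c_n)y_n$, and $\varepsilon(c_n)=\sum_{j<n}(-q)^{-j}(-1)^j=\langle n\rangle$: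
$$y_nc_n=\langle n\rangle y_n.\tag{8}$$
The other family of representatives gives $y_{j+1}=y_j\sum_{i=0}^j(-q)^{-i}T_jT_{j-1}\cdots T_{j-i+1}$. Under $E_{j+1}^\delta$ the term $i=0$ gives $\delta y_j$. The term $i\ge1$ gives $(-q)^{-i}q\,y_jT_{j-1}\cdots T_{j-i+1}=(-q)^{-i}q(-1)^{i-1}y_j=-q^{1-i}y_j$. Hence
$$E_{j+1}^\delta(y_{j+1})=(\delta-\langle j\rangle)\,y_j.\tag{9}$$
Finally, over a field let $\delta=\langle k\rangle$ with an integer $k\ge1$. For $x\in H_{k+1}$, $\theta_{k+1}(xy_{k+1})=\varepsilon(x)\theta_{k+1}(y_{k+1})=\varepsilon(x)\prod_{j=1}^k(\langle k\rangle-\langle j\rangle)=0$, since the factor $j=k$ vanishes. Thus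
$$y_{k+1}\in M(\langle k\rangle)\qquad(k\ge1).\tag{10}$$

**Lemma 5.** Let $I$ be an ideal of $H_\infty$ with $y_{k+1}\in I$, $k\ge1$. For $m\ge2$ and $h\in H_m$,
$$\mathrm{sh}_{m-1}(y_k)\;h\;\mathrm{sh}_{m-1}(c_k)\equiv E_m^{\langle k\rangle}(h)\,\mathrm{sh}_{m-1}(y_k)\pmod I .$$

*Proof.* Both $\mathrm{sh}_{m-1}(y_k)$ and $\mathrm{sh}_{m-1}(c_k)$ commute with $H_{m-1}$. If $h\in H_{m-1}$, the left side is $h\,\mathrm{sh}_{m-1}(y_kc_k)=\langle k\rangle h\,\mathrm{sh}_{m-1}(y_k)$ by (8). If $h=aT_{m-1}b$ with $a,b\in H_{m-1}$, then, since $T_{m-1}=\mathrm{sh}_{m-2}(T_1)$, formula (7) gives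
$$a\,\mathrm{sh}_{m-2}\big(\mathrm{sh}_1(y_k)\,T_1\,\mathrm{sh}_1(c_k)\big)\,b=q\,ab\,\mathrm{sh}_{m-1}(y_k)-q\,a\,\mathrm{sh}_{m-2}(y_{k+1})\,b,$$
and $\mathrm{sh}_{m-2}(y_{k+1})\in I$ by Lemma 1. These two kinds of $h$ span $H_m$. $\square$

## 6. Every maximal ideal is one of the $M_k$

**Proposition 6.** Every maximal ideal $I$ of $H_\infty$ equals $M_k$ for some $k\in\mathbb Z/e$.

*Proof.* **Step 1: get an index.** If $I=\ker\varepsilon$, then $I=M_{-1}$ by Example 4. Otherwise Section 2 gives $k\ge1$ with $y_{k+1}\in I$ and $y_k\notin I$. Put $E_m=E_m^{\langle k\rangle}$, so that the corresponding ideal $M(\langle k\rangle)$ is $M_k$.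

**Step 2: $I$ is stable under $E_m$.** Let $h\in I\cap H_m$, $m\ge2$. The left side in Lemma 5 lies in $I$, so $E_m(h)\,\mathrm{sh}_{m-1}(y_k)\in I$ with $E_m(h)\in H_{m-1}$. By Lemma 2 with $a=m-1$, $E_m(h)\in I$ or $y_k\in I$; the second is false.

**Step 3: compare $I$ with the radical.** Iterating Step 2, $\theta_m(h)\in I\cap\mathbb F=0$. So the ideal $I\cap H_m$ of $H_m$ lies in $\ker\theta_m$. For $h\in I\cap H_m$ and $x\in H_m$ we have $xh\in I\cap H_m$, so $\theta_m(xh)=0$; that is, $I\cap H_m\subseteq\operatorname{rad}\theta_m$. Therefore $I\subseteq M_k$. As $M_k$ is proper and $I$ is maximal, $I=M_k$. $\square$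

This is part 1 of Theorem B. For $e=2$ it says that the only possible maximal ideals are $M_0$ and $M_1$, which is the first sentence of Theorem A. Together with the listed fact that there are at least two when $p>0$, it already proves the conjecture. The lower bound is also proved below, so that nothing is left to quotation.

## 7. The ideals $M_1,\dots,M_{e-1}$ are distinct and maximal

We use the representatives $1\le k\le e$ of $\mathbb Z/e$, with $k=e$ standing for the class $0$.

**Step 1: an invariant that separates the $M_k$.** For a proper ideal $M$ containing some $y_{j+1}$ with $j\ge1$, let $\nu(M)=\min\{j\ge1:y_{j+1}\in M\}$. We claim $\nu(M_k)=k$ for $1\le k\le e$. By (10), $y_{k+1}\in M_k$. Suppose $y_{j+1}\in M_k$ with $1\le j<k$. Applying $E_{j+1},\dots,E_2$, (6) and (9) give $\prod_{i=1}^j(\delta_k-\delta_i)\in M_k$. By (2) each factor is $q^{-i}\delta_{k-i}$ with $1\le k-i\le e-1$, so the product is a nonzero scalar, contradicting properness.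

So the $M_k$ $(1\le k\le e)$ are pairwise distinct, and $M_k\subseteq M_{k'}$ implies $y_{k+1}\in M_{k'}$, hence $k\ge k'$.

**Step 2: a symmetry that reverses the order.** Let $\#$ be the map $T_i\mapsto q-1-T_i=-qT_i^{-1}$. It respects the braid and commutation relations because inverses of the $T_i$ satisfy them and both sides of each are homogeneous. It respects the quadratic relation because $(q-1-T_i-q)(q-1-T_i+1)=(T_i+1)(T_i-q)=0$. Since $q-1-(q-1-T_i)=T_i$, it is an automorphism of order at most $2$ of each $H_m$ and of $H_\infty$. We claim $M_k^\#=M_{-k}$.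

Put $E_m^\#=\#\circ E_m^{\delta_k}\circ\#$. This is a bimodule map with $E_m^\#(a)=\delta_ka$ and $E_m^\#(aT_{m-1}b)=\big((q-1)\delta_k-q\big)ab$. Since $(q-1)\langle k\rangle=q-q^{1-k}$, the scalar is $-q^{1-k}$. From $0=\delta_0=\delta_k+q^{-k}\delta_{-k}$ we get $\delta_{-k}=-q^k\delta_k$. So $-q^kE_m^\#$ sends $a$ to $\delta_{-k}a$ and $aT_{m-1}b$ to $q\,ab$, and by uniqueness in Lemma 3 it is $E_m^{\delta_{-k}}$. Composing, and since $\#$ is the identity on $H_1$, $\theta_m^{\delta_{-k}}=(-q^k)^{m-1}\,\theta_m^{\delta_k}\circ\#$. Hence $\operatorname{rad}\theta_m^{\delta_{-k}}$ is the image of $\operatorname{rad}\theta_m^{\delta_k}$ under $\#$, which is the claim.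

**Step 3: squeeze.** Let $1\le k\le e-1$. By Zorn's lemma $M_k$ lies in a maximal ideal, which is $M_{k'}$ for some $1\le k'\le e$ by Proposition 6. Step 1 gives $k'\le k\le e-1$. Applying $\#$ gives $M_{e-k}\subseteq M_{e-k'}$ with $1\le e-k,\,e-k'\le e-1$, and Step 1 gives $e-k\ge e-k'$, so $k\le k'$. Thus $k=k'$ and $M_k$ is maximal. This proves part 2 of Theorem B. $\square$

Consequently
$$M_0\text{ is maximal}\iff M_0\not\subseteq M_k\text{ for all }1\le k\le e-1 .\tag{11}$$
If $M_0$ is not maximal, it lies strictly inside a maximal ideal, which by Proposition 6 is some $M_k$ with $1\le k\le e-1$. Conversely, $M_0\subseteq M_k$ with $M_0\ne M_k$ and $M_k$ proper excludes maximality.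

## 8. A generic parameter and reduction

It remains to decide whether $M_0$ is maximal. Recall $M_1=\ker\chi$. We look for $n$ and $z\in H_n$ for which the functional $h\mapsto\theta_n^0(hz)$ is a scalar multiple of $\chi$. If the scalar is $0$ and $\chi(z)\neq0$, then $z\in M_0\setminus M_1$. If the scalar is nonzero, then for $h\in M_0\cap H_n$ we get $0=\theta_n(zh)=\theta_n(hz)$ and so $\chi(h)=0$. Such $z$ are found over a field where $q$ is generic and then reduced to $\mathbb F$.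

Let $\hat q$ be an indeterminate, $K=\mathbb Q(\hat q)$, and let $R\subset K$ be the localization of $\mathbb Z[\hat q^{\pm1}]$ at the kernel of $\mathbb Z[\hat q^{\pm1}]\to\mathbb F$, $\hat q\mapsto q$. So there is a homomorphism $R\to\mathbb F$, every element of $R$ with nonzero image is a unit of $R$, and by the basis theorem $H_n(\mathbb F)=\mathbb F\otimes_RH_n(R)$ and $H_n(R)\subset H_n(K)$. Over $K$ and $R$ we write $q$ for $\hat q$. For $\delta\in R$ the defining formulas of Lemma 3 show that $\theta_n^\delta$ over $R$ is the restriction of $\theta_n^\delta$ over $K$ and reduces to $\theta_n$ over $\mathbb F$ for the image of $\delta$. Put $(n)=1+q+\dots+q^{n-1}$; its image in $\mathbb F$ is $0$ if and only if $e\mid n$. Sections 3 to 5, other than statements about maximal ideals and about the classes modulo $e$, apply over the field $K$.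

*Example.* If $q=-1$ in $\mathbb F$, then $(n)$ has image $1$ for odd $n$ and $0$ for even $n$. So $1/(3)\in R$ but $1/(2)\notin R$. On the other hand $(4)/(2)=1+q^2\in R$ has image $2$.

## 9. The case $e=2$: $M_0$ is maximal exactly when $p>0$

Let $e=2$, so $q=-1$ in $\mathbb F$. Over $K$ and $R$ take $\delta=\langle2\rangle=1+q^{-1}$, which reduces to $0=\delta_0$. (Taking $\delta=0$ over $K$ would also reduce to $\delta_0$, but the choice $\langle2\rangle$ puts $y_3$ into $M(\delta)$ by (10) with $k=2$.) Let $B=H_\infty(K)/M(\delta)$ and let $B_n$ be the image of $H_n(K)$. By (5) and (6), $\theta_n$ and $E_n$ descend to $B_n$.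

**Step 1: relations in $B$.** Put $u_i=q-T_i$. Then
$$u_i^2=q^2-2qT_i+(q-1)T_i+q=(1+q)u_i,\qquad E_m(au_{m-1}b)=(q\delta-q)ab=ab\quad(a,b\in H_{m-1}).$$
Expanding,
$$u_1u_2u_1=q^3-q^2(2T_1+T_2)+q(T_1T_2+T_2T_1+T_1^2)-T_1T_2T_1,$$
and with $qT_1^2=q(q-1)T_1+q^2$ one finds
$$u_1u_2u_1-qu_1=q^3-q^2(T_1+T_2)+q(T_1T_2+T_2T_1)-T_1T_2T_1=q^3y_3 .$$
The middle expression is symmetric in $T_1,T_2$ by the braid relation, so also $u_2u_1u_2-qu_2=q^3y_3$. Since $y_3\in M(\delta)$, Lemma 1 gives $u_iu_{i\pm1}u_i=qu_i$ in $B$. Also $u_iu_j=u_ju_i$ for $|i-j|>1$.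

**Step 2: elements $f_n$ on which $H_n$ acts through $\chi$.** Put $f_0=f_1=1$, $r_0=0$, and for $n\ge1$
$$f_{n+1}=f_n-r_n\,f_nu_nf_n\in B_{n+1},\qquad r_n=\frac{(n)}{(n+1)} .$$
By construction $f_n$ is $1$ plus a combination of nonempty words in $u_1,\dots,u_{n-1}$. We claim, for $n\ge1$:

- (i) $u_if_n=f_nu_i=0$ for $i<n$;
- (ii) $f_n^2=f_n$;
- (iii) $u_nf_nu_n=\frac{(n+1)}{(n)}f_{n-1}u_n$.

For $n=1$ these hold, (iii) being $u_1^2=(1+q)u_1$. Assume them for $n$. Since $f_{n-1}$ is $1$ plus words in $u_1,\dots,u_{n-2}$, (i) gives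
$$f_{n-1}f_n=f_nf_{n-1}=f_n .\tag{12}$$
Also $f_{n-1}$ commutes with $u_n$. For (i) at $n+1$: if $i<n$, then $u_if_{n+1}=0$ because both terms of $f_{n+1}$ begin with $f_n$. For $i=n$, by (iii) and (12),
$$u_nf_{n+1}=u_nf_n-r_n\tfrac{(n+1)}{(n)}f_{n-1}u_nf_n=u_nf_n-u_nf_{n-1}f_n=0 .$$
Similarly $f_{n+1}u_i=0$ for $i<n$, and $f_{n+1}u_n=f_nu_n-r_n\tfrac{(n+1)}{(n)}f_nf_{n-1}u_n=0$. For (ii): $f_nf_{n+1}=f_{n+1}$, so $f_{n+1}^2=f_{n+1}-r_nf_nu_nf_{n+1}=f_{n+1}$. For (iii): $u_{n+1}$ commutes with $f_n$, so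
$$u_{n+1}f_{n+1}u_{n+1}=(1+q)f_nu_{n+1}-r_n\,f_n\,u_{n+1}u_nu_{n+1}\,f_n=\big((1+q)-q\,r_n\big)f_nu_{n+1},$$
and
$$(1+q)(n+1)-q(n)=(n+1)+q^{n+1}=(n+2)\tag{13}$$
because $(n+1)-(n)=q^n$. So the factor is $\frac{(n+2)}{(n+1)}$, as claimed.

From (i), $T_if_n=qf_n$ for $i<n$, so $hf_n=\chi(h)f_n$ in $B$ for $h\in H_n(K)$. Furthermore, by (13), $E_{n+1}(f_{n+1})=(\delta-r_n)f_n=q^{-1}\frac{(1+q)(n+1)-q(n)}{(n+1)}f_n=q^{-1}\frac{(n+2)}{(n+1)}f_n$. Multiplying these factors,
$$\theta_n(f_n)=q^{1-n}\frac{(n+1)}{(2)} .\tag{14}$$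

**Step 3: remove the bad denominators.** The coefficient $r_1=1/(2)$ is not in $R$, so $f_2=1-\frac1{(2)}u_1$, as written, cannot be reduced at $q=-1$. We avoid the even $f_n$ by going two steps at a time. Write $f=f_n$, $u=u_n$, $w=u_{n+1}$; here $w$ commutes with $f$. Substituting $f_{n+1}=f-r_nfuf$ into $f_{n+2}=f_{n+1}-r_{n+1}f_{n+1}wf_{n+1}$ gives
$$f_{n+2}=f-r_nfuf-r_{n+1}\Big[fw-r_n(fuwf+fwuf)+r_n^2\,fufwfuf\Big],$$
where we used $fwf=fw=wf$. To treat the last term for $n\ge2$, note $fufwfuf=fuw\,f\,uf$ and replace the middle $f=f_n$ by $f_{n-1}-r_{n-1}f_{n-1}u_{n-1}f_{n-1}$. Since $f_{n-1}$ commutes with $u$ and $w$, and by (12),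
$$fufwfuf=fuwuf-r_{n-1}\,f\,u\,w\,u_{n-1}\,u\,f=q\,fuf-r_{n-1}W,\qquad W:=f\,u\,w\,u_{n-1}\,u\,f .$$
For $n=1$ the term is $u_1u_2u_1=q\,u_1=q\,fuf$, which is the same formula with $r_0W$ read as $0$. Collecting coefficients: that of $fuf$ is $-r_n(1+q\,r_nr_{n+1})=-\frac{(n)}{(n+1)}\cdot\frac{(n+2)+q(n)}{(n+2)}=-\frac{(1+q)(n)}{(n+2)}$ by (13), that of the two mixed terms is $r_nr_{n+1}=\frac{(n)}{(n+2)}$, and that of $W$ is $r_{n+1}r_n^2r_{n-1}=\frac{(n)(n-1)}{(n+1)(n+2)}$. Hence
$$f_{n+2}=f-\tfrac{(1+q)(n)}{(n+2)}fuf-\tfrac{(n+1)}{(n+2)}fw+\tfrac{(n)}{(n+2)}(fuwf+fwuf)+\tfrac{(n)(n-1)}{(n+1)(n+2)}W .\tag{15}$$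

**Step 4: lift to $R$.** Let $n=2i-1$ be odd. Then $(n)$ and $(n+2)$ have image $1$ in $\mathbb F$, so they are units of $R$. The one remaining denominator occurs in
$$\frac{(n-1)}{(n+1)}=\frac{(2i-2)}{(2i)}=\frac{(i-1)_{q^2}}{(i)_{q^2}},\qquad (i)_{q^2}=1+q^2+\dots+q^{2(i-1)},$$
where $(i)_{q^2}$ has image $i\in\mathbb F$, since $q=-1$ there. So if $p=0$, or if $p>0$ and $1\le i\le p-1$, all coefficients in (15) lie in $R$. Put $\hat f_1=1$ and let (15), read in $H_{n+2}(R)$ with $\hat f_n$ in place of $f$ and $u_i=q-T_i$, define $\hat f_{n+2}$ from $\hat f_n$. This gives $\hat f_n\in H_n(R)$ with image $f_n$ in $B$, for all odd $n$ if $p=0$, and for all odd $n\le2p-1$ if $p>0$. Since $\chi(u_i)=0$, we have $\chi(\hat f_n)=1$.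

**Step 5: reduce.** Let $n=2j-1$ be one of these odd numbers and let $z_n\in H_n(\mathbb F)$ be the reduction of $\hat f_n$. For $h\in H_n(R)$, Step 2 and (14) give $\theta_n(h\hat f_n)=\chi(h)\theta_n(f_n)=\chi(h)\,q^{1-n}(j)_{q^2}$, because $(2j)/(2)=(j)_{q^2}$. Reducing,
$$\theta_n^0(hz_n)=j\,q^{1-n}\chi(h)\quad(h\in H_n(\mathbb F)),\qquad\chi(z_n)=1 .\tag{16}$$

*Example 6.* Formula (15) with $n=1$ reduces at $q=-1$ to $z_3=1+u_1u_2+u_2u_1=3+2T_1+2T_2+T_1T_2+T_2T_1$. By Example 1 with $\delta=0$ and $q=-1$, $\theta_3(z_3)=1+1=2$, as (16) predicts with $j=2$, $h=1$; and $\chi(z_3)=3-2-2+1+1=1$. For $p=2$ this is the element of Example 5.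

**Step 6: conclude for $e=2$.** If $p>0$, take $j=p$, $n=2p-1$. By (16), $z_n\in\operatorname{rad}\theta_n^0\subseteq M_0$, while $\chi(z_n)=1$. So $M_0\not\subseteq\ker\chi=M_1$, and $M_0$ is maximal by (11). By Section 7, $M_1$ is maximal and $M_0\ne M_1$. With Proposition 6, there are precisely two maximal ideals. **This completes the proof of Theorem A, and the conjecture is true.**

If $p=0$, let $h\in M_0$ and choose an odd $n=2j-1$ with $h\in H_n$. Then $h\in\operatorname{rad}\theta_n^0$, so by Lemma 4 and (16) $0=\theta_n(z_nh)=\theta_n(hz_n)=j\,q^{1-n}\chi(h)$, and $\chi(h)=0$. Hence $M_0\subseteq M_1$. By (11), $M_0$ is not maximal.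

## 10. The case $e>2$: $M_0$ lies inside $M_1$

Take $\delta=0$ over $K$, $R$ and $\mathbb F$. We want, for infinitely many $n$, an element $\bar z\in H_n(\mathbb F)$ with $\theta_n(h\bar z)=(\text{nonzero})\cdot\chi(h)$. Over $K$ we decompose $\theta_n$ into irreducible characters, and we choose $z$ so that it kills every irreducible except the one affording $\chi$.

**Standard facts** (Hoefsmit; Dipper–James, *Blocks and idempotents of Hecke algebras of general linear groups*, 1987; Mathas, *Iwahori–Hecke algebras and Schur algebras of the symmetric group*, Ch. 3). $H_n(K)$ is split semisimple with irreducible modules $S^\lambda$, $\lambda\vdash n$, and $S^{(n)}$ affords $\chi$. Put $L_1=0$ and $L_m=q^{-1}T_{m-1}L_{m-1}T_{m-1}+q^{-1}T_{m-1}$. Then $S^\lambda$ has a basis $\{v_t\}$ indexed by the standard tableaux $t$ of shape $\lambda$, with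
$$L_mv_t=[\operatorname{cont}_t(m)]\,v_t,\qquad[c]=\frac{q^c-1}{q-1},$$
where $\operatorname{cont}_t(m)$ is the content (column minus row) of the box of $t$ containing $m$. For each $\mu\vdash n-1$, the span of the $v_t$ with $t|_{n-1}$ of shape $\mu$ is $0$ or a copy of the $H_{n-1}(K)$-module $S^\mu$ via $v_t\mapsto v_{t|_{n-1}}$ up to scalars.

*Example.* For $n=2$, $L_2=q^{-1}T_1$ acts on $S^{(2)}$ by $1=[1]$ and on $S^{(1,1)}$ by $-q^{-1}=[-1]$. The shape $(2,1)$ has two standard tableaux, with content sequences $0,1,-1$ and $0,-1,1$.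

For a standard tableau $t$ of shape $\lambda\vdash n$, let $p_t\in H_n(K)$ be the idempotent that acts on $S^\lambda$ as the projection to $Kv_t$ along the other $v_s$, and as $0$ on $S^\mu$ for $\mu\ne\lambda$. By the restriction rule, for a standard tableau $t'$ of size $n-1$,
$$p_{t'}=\sum_{s|_{n-1}=t'}p_s .\tag{17}$$
By Lemma 4, $\theta_n$ is a trace function, so $\theta_n=\sum_\lambda\omega_\lambda\operatorname{tr}_{S^\lambda}$ with scalars $\omega_\lambda=\theta_n(p_t)$ for any $t$ of shape $\lambda$. With $t'=t|_{n-1}$ we have $p_t=p_{t'}p_tp_{t'}$. So $E_n(p_t)=p_{t'}E_n(p_t)p_{t'}\in p_{t'}H_{n-1}(K)p_{t'}=Kp_{t'}$, and we write $E_n(p_t)=\gamma_tp_{t'}$.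

*Example.* For $n=2$, $\omega_{(2)}+\omega_{(1,1)}=\theta_2(1)=0$ and $q\,\omega_{(2)}-\omega_{(1,1)}=\theta_2(T_1)=q$, so $\omega_{(2)}=q/(2)=-\omega_{(1,1)}$.

**Step 1: only hooks contribute, that is, $\omega_\lambda=0$ unless $\lambda$ is a hook.** The point is to show $\omega_{(2,2)}=0$, and for that we compute $E_m$ on the elements $\tilde L_m=1+(q-1)L_m$. They satisfy $\tilde L_1=1$ and $\tilde L_mv_t=q^{\operatorname{cont}_t(m)}v_t$. In particular they are invertible. Since $q^{-1}T_{m-1}^2=1+(q-1)q^{-1}T_{m-1}$, they also satisfy $\tilde L_m=q^{-1}T_{m-1}\tilde L_{m-1}T_{m-1}$.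

Put $t=T_{m-1}$, $s=T_{m-2}$ and $E_1=0$ (as $\delta=0$). We first show
$$E_m(tat^{-1})=E_{m-1}(a)\qquad(a\in H_{m-1},\ m\ge2).$$
If $m=2$, or if $a\in H_{m-2}$, then $tat^{-1}=a$ and both sides are $0$. If $a=bsc$ with $b,c\in H_{m-2}$, then $tst^{-1}=s^{-1}ts$ (multiply by $s$ on the left and by $t$ on the right), so $tat^{-1}=bs^{-1}tsc$ and $E_m(tat^{-1})=q\,bc=E_{m-1}(a)$. Next, $t=qt^{-1}+(q-1)$ gives
$$\tilde L_m=t\tilde L_{m-1}t^{-1}+q^{-1}(q-1)\,t\tilde L_{m-1},\qquad \tilde L_m^{-1}=q\,t^{-1}\tilde L_{m-1}^{-1}t^{-1}=t\tilde L_{m-1}^{-1}t^{-1}-(q-1)\tilde L_{m-1}^{-1}t^{-1}.$$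
With $E_m(t)=q$ and $E_m(t^{-1})=q^{-1}(q-(q-1)\delta)=1$ we get $E_m(\tilde L_m^{\pm1})=E_{m-1}(\tilde L_{m-1}^{\pm1})\pm(q-1)\tilde L_{m-1}^{\pm1}$. Therefore
$$E_m(\tilde L_m^{\pm1})=\pm(q-1)\sum_{i<m}\tilde L_i^{\pm1} .\tag{18}$$

Now let $t'$ be a standard tableau of shape $(2,1)$. Its extensions to size $4$ have shapes $(3,1)$, $(2,2)$, $(2,1,1)$, with added boxes of contents $2,0,-2$; call the corresponding scalars $\gamma_2,\gamma_0,\gamma_{-2}$. The boxes of $(2,1)$ have contents $0,1,-1$. Apply $E_4$ to $p_{t'}$, $\tilde L_4p_{t'}$ and $\tilde L_4^{-1}p_{t'}$, computing each once through (17) and once through $E_4(p_{t'})=\delta p_{t'}=0$ and (18). With $X=(q-1)(1+q+q^{-1})$,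
$$\gamma_2+\gamma_0+\gamma_{-2}=0,\qquad q^2\gamma_2+\gamma_0+q^{-2}\gamma_{-2}=X,\qquad q^{-2}\gamma_2+\gamma_0+q^2\gamma_{-2}=-X .$$
Adding the last two and using the first, $\gamma_0(2-q^2-q^{-2})=0$. Since $2-q^2-q^{-2}=-(q-q^{-1})^2\ne0$ in $K$, $\gamma_0=0$, and $\omega_{(2,2)}=\gamma_0\,\theta_3(p_{t'})=0$.

Finally let $\lambda\supseteq(2,2)$; these are exactly the non-hooks. Choose a standard $t$ of shape $\lambda$ with $t|_4$ of shape $(2,2)$. For $x\in H_4(K)$, $\theta_4(x\,p_{t|_4})=\omega_{(2,2)}\operatorname{tr}_{S^{(2,2)}}(x\,p_{t|_4})=0$, so $p_{t|_4}\in\operatorname{rad}\theta_4\subseteq M(0)$. By (17), iterated, $p_t=p_{t|_4}p_t\in M(0)$, and by (5) $\omega_\lambda=\theta_n(p_t)=0$.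

**Step 2: the coefficient of $\chi$ is $\omega_{(n)}=q^{n-1}/(n)$.** Let $x_n=\sum_{w\in S_n}T_w$. Then $T_wx_n=x_nT_w=q^{\ell(w)}x_n$, and $\sum_wq^{\ell(w)}=(1)(2)\cdots(n)$, so the idempotent for $S^{(n)}$ is $x_n/\big((1)(2)\cdots(n)\big)$. Since $x_m=x_{m-1}(1+T_{m-1}+T_{m-1}T_{m-2}+\dots+T_{m-1}\cdots T_1)$ and $\delta=0$, $E_m(x_m)=\sum_{i=1}^{m-1}q\cdot q^{i-1}x_{m-1}=q\,(m-1)\,x_{m-1}$. Hence $\theta_n(x_n)=q^{n-1}(1)(2)\cdots(n-1)$, and the formula follows. If $e\nmid n$, then $\omega_{(n)}\in R^\times$.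

**Step 3: an element of $H_n(R)$ that kills all hooks except $(n)$.** Let $e\nmid n$ and
$$z=\prod_{m=2}^n\ \prod_{\substack{-n<c<n\\ c\not\equiv m-1\ (e)}}(L_m-[c])\in H_n(R) .$$
The factors commute, because all $L_m$ are diagonal in the bases $\{v_t\}$. We have $L_m\in H_n(R)$ because $q^{-1}\in R$, and $[c]$ is a Laurent polynomial in $q$ with integer coefficients. Write $zv_t=z_tv_t$. All contents lie strictly between $-n$ and $n$, so $z_t=0$ unless $\operatorname{cont}_t(m)\equiv m-1\pmod e$ for all $m\ge 2$.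

For the tableau of shape $(n)$ the contents are $m-1$, and $z_{(n)}$ is a product of elements $[m-1]-[c]=q^c[m-1-c]$ with $e\nmid m-1-c$. For $a>0$, $[a]=(a)$ and $[-a]=-q^{-a}(a)$. So these factors have nonzero image in $\mathbb F$, and $z_{(n)}\in R^\times$.

Now let $t$ have hook shape $(n-j,1^j)$ with $j\ge1$, and suppose $z_t\ne0$. Let $m$ be the smallest entry in column $1$ below row $1$. It sits in the box of content $-1$, so $-1\equiv m-1$, that is, $e\mid m$. As $e\nmid n$, $m<n$. The entries $1,\dots,m-1$ fill the start of row $1$. So $m+1$ sits either at the end of that part of row $1$, with content $m-1$, or below $m$ in column $1$, with content $-2$. This content must be $\equiv m\equiv0\pmod e$. But $m-1\equiv-1\not\equiv0$, and $-2\not\equiv0$ because $e>2$. This is a contradiction, so $z_t=0$.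

Here $e>2$ is really used. For $e=2$, $n=3$, the tableau of shape $(1^3)$ has contents $0,-1,-2$, which are $\equiv0,1,2\pmod2$, so none of the factors of $z_t$ vanishes and $z_t\ne0$.

**Step 4: reduce and conclude.** In $\theta_n(hz)=\sum_\lambda\omega_\lambda\operatorname{tr}_{S^\lambda}(hz)$ the non-hooks drop out by Step 1 and the hooks other than $(n)$ by Step 3. So $\theta_n(hz)=\omega_{(n)}z_{(n)}\chi(h)$ for $h\in H_n(K)$, with $\omega_{(n)}z_{(n)}\in R^\times$. Let $\bar z\in H_n(\mathbb F)$ be the reduction of $z$. Then $\theta_n(h\bar z)$ is a fixed nonzero scalar times $\chi(h)$ for $h\in H_n(\mathbb F)$. If $h\in M_0\cap H_n=\operatorname{rad}\theta_n$, then $\theta_n(h\bar z)=\theta_n(\bar zh)=0$, so $\chi(h)=0$. Every $h\in M_0$ lies in $H_n$ for some $n$ with $e\nmid n$, so $M_0\subseteq\ker\chi=M_1$. By (11), $M_0$ is not maximal. $\square$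

Part 3 of Theorem B is now proved. For $e=2$ it is Step 6 of Section 9, and for $e>2$ it is Step 4 above. Part 1 is Proposition 6 and part 2 is Section 7, so Theorem B holds. In particular, when $\mathrm{char}\,\mathbb F>0$ and $e=2$, the two maximal ideals of $H_\infty$ are $M_1=\ker(T_i\mapsto-1)$ and $M_0=\bigcup_n\operatorname{rad}\theta_n^0$.
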